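# The mutation product $xpy-yqx$: infinitely many independent identities

## 1. Fourth powers under the product $xpy-yqx$

Let $\mathbb F$ be a field of characteristic $0$, let $A$ be an associative $\mathbb F$-algebra, and fix $p,q\in A$. Give the vector space $A$ the new product
$$x\ast y=xpy-yqx .$$
The resulting nonassociative algebra is the $pq$-mutation $A_{pq}$. We compute with the powers of a single element $x$. Put
$$r=p+q,\qquad s=p-q,\qquad [u,v]=u\ast v-v\ast u,\qquad u\circ v=u\ast v+v\ast u .$$
Adding and subtracting $u\ast v=upv-vqu$ and $v\ast u=vpu-uqv$ gives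
$$[u,v]=u\,r\,v-v\,r\,u,\qquad u\circ v=u\,s\,v+v\,s\,u. \tag{1}$$

Let $y=x\ast x=xpx-xqx=xsx$. By (1),
$$[x,y]=xrxsx-xsxrx,\qquad x\circ y=2\,xsxsx .$$
If $x,r,s$ are free noncommuting letters, these two elements are linearly independent, hence so are $x\ast y$ and $y\ast x$: the two cubes of $x$ satisfy no relation. In degree four something happens:
$$x\circ[x,y]=xs(xrxsx-xsxrx)+(xrxsx-xsxrx)sx=xrxsxsx-xsxsxrx,$$
because the two terms $xsxrxsx$ cancel. On the other hand
$$[x,x\circ y]=2\,(xrxsxsx-xsxsxrx).$$
So in every mutation algebra
$$2\,x\circ[x,x\ast x]=[x,\,x\circ(x\ast x)] . \tag{2}$$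
Written with $\ast$ only, and $y=x\ast x$, this is the identity
$$x\ast(x\ast y)-3\,x\ast(y\ast x)+3\,(x\ast y)\ast x-(y\ast x)\ast x=0 .$$
As a check, if $q=0$ then $\ast$ is associative, all four products agree, and $1-3+3-1=0$.

Besides (2), all mutation algebras satisfy the Jacobi identity for $[\,,]$, since by (1) the bracket is the commutator of the associative product $(u,v)\mapsto urv$. Are there further identities in higher degrees, and does some finite list of identities imply all of them?

## 2. The expansion map and its kernel

Let $\mathcal M$ be the free symmetric operad generated by one binary operation $\ast$ with no symmetry. Concretely, $\mathcal M(n)$ is the space of multilinear nonassociative polynomials in $x_1,\dots,x_n$; a basis consists of all bracketings of all orderings of the variables. For example, $\mathcal M(2)$ has basis $x_1\ast x_2,\ x_2\ast x_1$, and $\dim\mathcal M(3)=2\cdot 6=12$.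

The expansion map $E=E_n:\mathcal M(n)\to\mathbb F\langle x_1,\dots,x_n,p,q\rangle$ into the free associative algebra is defined by $E(x_i)=x_i$ and
$$E(f\ast g)=E(f)\,p\,E(g)-E(g)\,q\,E(f).$$
Let $\mathcal K(n)=\ker E_n$. If $f\in\mathcal K(n)$, then $f$ vanishes on every $A_{pq}$, because its value at $a_1,\dots,a_n$ is the image of $E(f)=0$ under $x_i\mapsto a_i$, with $p,q$ sent to the chosen elements. Conversely, an identity of all mutation algebras holds in the mutation of the free algebra at its generators, so it lies in $\ker E_n$. Thus $\mathcal K(n)$ is exactly the $S_n$-module of multilinear identities of degree $n$ satisfied by all mutation algebras.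

**Definition (operad ideal).** A collection of $S_n$-submodules $\mathcal J(n)\subset\mathcal M(n)$ is an operad ideal if it is closed under substituting any elements of $\mathcal M$ (in disjoint variables) for the variables of an element of $\mathcal J$, and under substituting an element of $\mathcal J$ for a variable of any element of $\mathcal M$. It is finitely generated if it is the smallest operad ideal containing some finite set.

For example, the ideal generated by $x_1\circ x_2$ contains $[x_1,x_2\circ x_3]$ (substitute the generator into a bracket) and $[x_1,x_2]\circ x_3$ (substitute a bracket into the generator). For any algebra $B$ with one bilinear product, the multilinear identities of $B$ form an operad ideal: they are the kernel of the operad map $\mathcal M\to\mathrm{End}_B$. Likewise $\mathcal K=\bigoplus_n\mathcal K(n)$ is an operad ideal.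

The following appears as a conjecture in Murray R. Bremner, Jose Brox, Juana Sánchez-Ortega, "Higher polynomial identities for mutations of associative algebras", arXiv:1812.05481 (2018): *the operad ideal $\mathcal K$ is not finitely generated; in other words, no finite set of identities generates all the identities satisfied by all mutation algebras.* We shall prove that this is true. For every even $n\ge4$ there is an explicit element of $\mathcal K(n)$ that does not follow from all identities in all other degrees together.

## 3. Counting symmetric products, and degrees two and three by hand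

The computation in Section 1 became short once we used $[\,,]$ and $\circ$. Since $\operatorname{char}\mathbb F\neq2$, we have $u\ast v=\frac12([u,v]+u\circ v)$, and the $S_2$-module $\mathcal M(2)$ is the direct sum of the sign module spanned by $[x_1,x_2]$ and the trivial module spanned by $x_1\circ x_2$. So $\mathcal M$ is also the free operad on one antisymmetric operation $[\,,]$ and one symmetric operation $\circ$, and
$$\mathcal M(n)=\bigoplus_d\mathcal M_d(n),$$
where $\mathcal M_d(n)$ is spanned by the monomials in $[\,,]$ and $\circ$ with exactly $d$ occurrences of $\circ$. The grading is $S_n$-stable, and $d$ is additive under composition.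

On the associative side $\mathbb F\langle X,p,q\rangle=\mathbb F\langle X,r,s\rangle$, and (1) becomes
$$E([f,g])=E(f)\,r\,E(g)-E(g)\,r\,E(f),\qquad E(f\circ g)=E(f)\,s\,E(g)+E(g)\,s\,E(f). \tag{3}$$
Let $W_d(n)$ be the span of the words $x_{\tau(1)}c_1x_{\tau(2)}c_2\cdots c_{n-1}x_{\tau(n)}$ with $\tau\in S_n$ and $c_i\in\{r,s\}$, exactly $d$ of the $c_i$ being $s$. By (3), $E(\mathcal M_d(n))\subset W_d(n)$. The sum of the $W_d(n)$ is direct, so if $f=\sum f_d$ lies in $\mathcal K$, every $f_d$ does:
$$\mathcal K=\bigoplus_d\mathcal K_d,\qquad \mathcal K_d=\mathcal K\cap\mathcal M_d .$$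

**Definition (bihomogeneous).** An operad ideal $\mathcal J$ is bihomogeneous if $\mathcal J=\bigoplus_d\mathcal J_d$, where $\mathcal J_d=\mathcal J\cap\mathcal M_d$.

So $\mathcal K$ is bihomogeneous. The ideal generated by $x_1\circ x_2$ is too; it equals $\bigoplus_{d\ge1}\mathcal M_d$. The ideal generated by $x_1\ast x_2$ in fact contains both $[x_1,x_2]$ and $x_1\circ x_2$, but in general an ideal generated by an element that mixes different $d$ need not be bihomogeneous: for instance the ideal generated by $x_1\ast(x_2\ast x_3)$ has as its arity-3 part the six-dimensional span of the $x_i\ast(x_j\ast x_k)$, which does not contain the $d=2$ component $\frac14x_1\circ(x_2\circ x_3)$, since that element involves monomials of the form $(x_j\ast x_k)\ast x_i$.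

Let $\mathcal N$ be the operad ideal generated by the Jacobi element
$$[[x_1,x_2],x_3]+[[x_2,x_3],x_1]+[[x_3,x_1],x_2]\in\mathcal M_0(3).$$
It is bihomogeneous, being generated by an element of $\mathcal M_0$, and $\mathcal N\subset\mathcal K$.

Now the smallest degrees. In degree two, $E(x_1\ast x_2)=x_1px_2-x_2qx_1$ and $E(x_2\ast x_1)$ are independent, so $\mathcal K(2)=0$. In degree three we treat each $d$ separately, with indices modulo $3$.

For $d=0$, $\mathcal M_0(3)$ is spanned by the three elements $[[x_i,x_{i+1}],x_{i+2}]$. In $E(\sum_i c_i[[x_i,x_{i+1}],x_{i+2}])$ the word $x_irx_{i+1}rx_{i+2}$ has coefficient $c_i-c_{i+1}$: it comes from $[[x_i,x_{i+1}],x_{i+2}]$ with sign $+$ and from $[[x_{i+1},x_{i+2}],x_i]$ with sign $-$. So the kernel is spanned by the Jacobi element.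

For $d=1$, take $f=\sum_i a_i[x_i,x_{i+1}\circ x_{i+2}]+\sum_i b_i\,x_i\circ[x_{i+1},x_{i+2}]$. In $E(f)$ the word $x_irx_{i+1}sx_{i+2}$ has coefficient $a_i+b_{i+2}$, and $x_{i+1}rx_isx_{i+2}$ has coefficient $a_{i+1}-b_{i+2}$. If $E(f)=0$ then $a_{i+1}=-a_i$ for all $i$ modulo $3$, so $a_i=-a_i$, and all $a_i$ and $b_i$ vanish.

For $d=2$, in $E(\sum_ic_i\,x_i\circ(x_{i+1}\circ x_{i+2}))$ a word with end letters $x_i,x_j$ has coefficient $c_i+c_j$. If $c_1+c_2=c_2+c_3=c_3+c_1=0$, then all $c_i=0$.

So $\mathcal K(3)$ is the line spanned by the Jacobi element, and (2) lives in the next degree.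

## 4. One-variable words as polynomials: the identities $I_k$

We now look for further identities in one variable $x$. Extend $E$ to nonassociative polynomials in one variable $x$ by the same rules (3). Write $\mathrm{ad}_u(v)=[u,v]$,
$$D=\mathrm{ad}_x,\qquad h_m=D^m(x\circ x)\quad(m\ge0).$$

Expansions in one variable are easy to encode. A word in $x,r,s$ (letters $x$ separated by single letters $r$ or $s$) with exactly one $s$ is determined by the numbers $i_1,i_2\ge1$ of letters $x$ before and after the $s$; encode it as $t_1^{i_1}t_2^{i_2}$. A word with two letters $s$ has three blocks; encode it as $t_1^{i_1}t_2^{i_2}t_3^{i_3}$. Distinct words have distinct codes, so nothing is lost. Reading off (3):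

- $x\circ x$ expands to $2\,xsx$, with code $2t_1t_2$.
- $D$ adds an $x$ to the first block, minus an $x$ in the last block. So it is multiplication by $t_1-t_2$ on codes of words with one $s$, and by $t_1-t_3$ on codes of words with two.
- If $f$ has one $\circ$ and code $f(t_1,t_2)$, then $x\circ f$ has code $t_1f(t_2,t_3)+f(t_1,t_2)t_3$.

The cheapest place to look is one $\circ$. There the code of $h_m$ is $2t_1t_2(t_1-t_2)^m\ne0$. Modulo $\mathcal N$, the elements $h_m$ are the only one-variable elements with one $\circ$, up to linear combination (Section 9 gives the reason), and there is just one of them in each degree. So a search with one $\circ$ and one variable finds nothing. Section 6 shows that more variables do not help either.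

With two $\circ$'s, put
$$\alpha=t_1-t_2,\qquad\beta=t_2-t_3,\qquad\sigma=\alpha+\beta=t_1-t_3 .$$
The rules give
$$D^j(x\circ h_m)\ \mapsto\ 2t_1t_2t_3\,\sigma^j(\alpha^m+\beta^m). \tag{4}$$
So we need linear relations among the polynomials $\sigma^j(\alpha^m+\beta^m)$. For $m=0,1$ they are $2\sigma^j$ and $\sigma^{j+1}$; the relation between them gives $x\circ h_1=\frac12D(x\circ h_0)$ in all mutation algebras, which is (2). For $m=2$ the polynomial $\alpha^2+\beta^2$ is not a multiple of $\sigma^2$ (set $\alpha=1$, $\beta=-1$), so $x\circ h_2$ is not related to $D(x\circ h_1)$ and $D^2(x\circ h_0)$. When $m$ is odd, $\alpha^m+\beta^m$ vanishes for $\beta=-\alpha$, so it is divisible by $\sigma$, and there is hope. To find the relation for every odd $k$ at once, center the variables: $\alpha-\frac\sigma2=\frac{\alpha-\beta}2$ and $\beta-\frac\sigma2=-\frac{\alpha-\beta}2$. An odd power of the first plus the same power of the second is $0$. Expanding both powers by the binomial theorem gives the coefficients.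

**Definition ($I_k$).** For odd $k\ge1$ let $I_k$ be the one-variable polynomial of degree $k+3$
$$I_k(x)=\sum_{j=0}^{k}\binom kj\Bigl(-\tfrac12\Bigr)^{j}\,\mathrm{ad}_x^{\,j}\bigl(x\circ\mathrm{ad}_x^{\,k-j}(x\circ x)\bigr)=\sum_{j=0}^{k}\binom kj\Bigl(-\tfrac12\Bigr)^{j}D^j(x\circ h_{k-j}).$$

**Definition (full linearization).** For a one-variable polynomial $f$ of degree $n$, its full linearization in $\mathcal M(n)$ is obtained by replacing, in each monomial, the $n$ occurrences of $x$ by $x_{\sigma(1)},\dots,x_{\sigma(n)}$ and summing over $\sigma\in S_n$. Equivalently, substitute $x=\lambda_1x_1+\dots+\lambda_nx_n$ and take the coefficient of $\lambda_1\cdots\lambda_n$.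

For example $x\circ x$ linearizes to $x_1\circ x_2+x_2\circ x_1=2\,x_1\circ x_2$. Putting all $x_i=x$ in the full linearization gives back $n!\,f(x)$. Let $\hat I_k\in\mathcal M_2(k+3)$ be the full linearization of $I_k$, so that
$$\hat I_k(x,\dots,x)=(k+3)!\;I_k(x).$$

**Lemma 1.** $\hat I_k\in\mathcal K_2(k+3)$ for every odd $k$.

*Proof.* The map $E$ commutes with the substitution $x=\lambda_1x_1+\dots+\lambda_nx_n$ and with taking the coefficient of $\lambda_1\cdots\lambda_n$. So it suffices to show $E(I_k)=0$ in one variable. By (4) and the binomial theorem the code of $E(I_k)$ is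
$$2t_1t_2t_3\sum_{j=0}^k\binom kj\Bigl(-\frac\sigma2\Bigr)^j(\alpha^{k-j}+\beta^{k-j})
=2t_1t_2t_3\Bigl[\Bigl(\alpha-\frac\sigma2\Bigr)^k+\Bigl(\beta-\frac\sigma2\Bigr)^k\Bigr]
=2t_1t_2t_3\Bigl[\Bigl(\frac{\alpha-\beta}2\Bigr)^k+\Bigl(\frac{\beta-\alpha}2\Bigr)^k\Bigr],$$
which is $0$ since $k$ is odd. $\square$

**Example.** For $k=1$, $I_1=x\circ h_1-\frac12D(x\circ h_0)$, so $I_1=0$ reads $2\,x\circ[x,x\circ x]=[x,x\circ(x\circ x)]$. This is (2), because $x\circ x=2\,x\ast x$. For $k=3$,
$$I_3=x\circ h_3-\tfrac32D(x\circ h_2)+\tfrac34D^2(x\circ h_1)-\tfrac18D^3(x\circ h_0).$$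
By the consequence $D^2(x\circ h_1)=\frac12D^3(x\circ h_0)$ of $I_1=0$, the last two terms combine to $(\frac38-\frac18)D^3(x\circ h_0)$, and $I_3=0$ becomes
$$x\circ\mathrm{ad}_x^3(x\circ x)=\tfrac32\,\mathrm{ad}_x\bigl(x\circ\mathrm{ad}_x^2(x\circ x)\bigr)-\tfrac14\,\mathrm{ad}_x^3\bigl(x\circ(x\circ x)\bigr).$$

## 5. Algebras in which $x\circ\mathrm{ad}_x^k(x\circ x)$ survives

It remains to decide whether $\hat I_k$ follows from identities of other degrees. The direct method is to list $\mathcal K(m)$ for all $m<n$, form all consequences in degree $n$, and compare. Since $\dim\mathcal M(4)=24\cdot5=120$ and $\dim\mathcal M(5)=120\cdot14=1680$, with all lower degrees entering at every new $n$, this gives no uniform argument.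

One might hope to stay with one variable and compare $I_k$ only with the elements $D^iI_l$, $l<k$. That comparison misses some consequences. Suppose $\kappa\in\mathcal K_1(m)$ is an identity with one $\circ$ in several variables. Substituting $x\circ x$ for one variable and $x$ for the others gives a one-variable identity with two $\circ$'s. To exclude that $I_k$ arises in this way, one has to know $\mathcal K_1(m)$ in all its variables.

The other method is to exhibit a test algebra: an algebra that satisfies all of $\mathcal K(m)$ for $m\neq n$, and fails $\hat I_{n-3}$. It cannot be a mutation algebra, as those satisfy everything in $\mathcal K$. At first sight we again have to know $\mathcal K(m)$ in order to verify that the algebra satisfies it. The grading by $d$ removes most of this problem. If products with three $\circ$'s vanish in the algebra, nothing need be known about $\mathcal K_d$ for $d\ge3$. If a nonzero product with two $\circ$'s can occur in one degree only, then nothing need be known about $\mathcal K_2(m)$ for the other $m$. Only $\mathcal K_0$ and $\mathcal K_1$ remain. The algebra that does this keeps just the leading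 term $x\circ\mathrm{ad}_x^k(x\circ x)$ of $I_k$ alive.

**Definition ($B^{(k)}$).** For $k\ge1$ let $B=B^{(k)}$ have basis $x,f_0,\dots,f_k,g$, with $[\,,]$ antisymmetric, $\circ$ symmetric, and the only nonzero products of basis elements
$$x\circ x=f_0,\qquad [x,f_i]=-[f_i,x]=f_{i+1}\ (0\le i<k),\qquad x\circ f_k=f_k\circ x=g .$$
Its product is $y\ast z=\frac12([y,z]+y\circ z)$.

The commutator of $\ast$ is $[\,,]$ and the anticommutator is $\circ$, because $[\,,]$ is antisymmetric and $\circ$ symmetric. In $B^{(1)}$, with basis $x,f_0,f_1,g$, the identity of Section 1 fails: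
$$I_1(x)=x\circ[x,x\circ x]-\tfrac12[x,x\circ(x\circ x)]=x\circ f_1-\tfrac12[x,x\circ f_0]=g-0=g .$$

Three features of $B$ will be used. First, $(B,[\,,])$ is a Lie algebra: it is the semidirect product of $\langle x\rangle$ with the abelian ideal $\langle f_0,\dots,f_k,g\rangle$, on which $x$ acts by the linear map $f_i\mapsto f_{i+1}$ ($i<k$), $f_k\mapsto0$, $g\mapsto0$. So the Jacobi element is an identity of $B$. The identities of $B$ form an operad ideal, so every element of $\mathcal N$ vanishes on $B$.

Second, put $\deg x=1$, $\deg f_i=i+2$, $\deg g=k+3$. Both products add degrees: $1+1=2$ for $x\circ x=f_0$, $1+(i+2)=(i+1)+2$ for $[x,f_i]=f_{i+1}$, and $1+(k+2)=k+3$ for $x\circ f_k=g$.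

Third, put $\mathrm{wt}(x)=0$, $\mathrm{wt}(f_i)=1$, $\mathrm{wt}(g)=2$. The bracket adds weights ($0+1=1$). The product $\circ$ adds weights and then adds $1$ more ($0+0+1=1$ for $x\circ x$, and $0+1+1=2$ for $x\circ f_k$). All weights are at most $2$, and the weight-$2$ part is the line $\langle g\rangle$. By induction on the number of operations, for $\kappa\in\mathcal M_d(m)$ and basis elements $b_1,\dots,b_m$,
$$\kappa(b_1,\dots,b_m)\ \text{ has weight } d+\sum_i\mathrm{wt}(b_i)\ \text{ and degree }\sum_i\deg(b_i), \tag{5}$$
that is, it lies in the span of the basis elements with this weight and this degree.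

**Lemma 2.** Let $\mathcal J$ be a bihomogeneous operad ideal with $\mathcal J_0,\mathcal J_1\subset\mathcal N$. Then $B^{(k)}$ satisfies every element of $\mathcal J(m)$ for every $m\ne k+3$. For $k$ odd, $\hat I_k(x,\dots,x)=(k+3)!\,g\ne0$ in $B^{(k)}$.

*Proof.* **Step 1: the identities hold.** This step treats one value of $d$ at a time, which is enough because $\mathcal J(m)=\bigoplus_d\mathcal J_d(m)$. Let $\kappa\in\mathcal J_d(m)$ with $m\ne k+3$; by multilinearity it suffices to evaluate on basis elements.

- If $d\le1$, then $\kappa\in\mathcal N$ vanishes on $B$.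
- If $d\ge3$, every value has weight at least $3$ by (5), so it is $0$.
- If $d=2$, the value $\kappa(b_1,\dots,b_m)$ has weight $2+\sum\mathrm{wt}(b_i)$. It can be nonzero only if all $b_i$ have weight $0$, that is, $b_i=x$ for all $i$. Then it has weight $2$ and degree $m$. The weight-$2$ part is $\langle g\rangle$, of degree $k+3\ne m$, so the value is $0$.

**Step 2: $I_k$ fails.** This step evaluates $I_k$ at the basis element $x$. We have $\mathrm{ad}_x^i(x\circ x)=f_i$ for $0\le i\le k$. The $j=0$ term of $I_k(x)$ is $x\circ f_k=g$. For $j\ge1$ the term is a multiple of $\mathrm{ad}_x^j(x\circ f_{k-j})$, which is $0$ since $x\circ f_i=0$ for $i<k$. So $I_k(x)=g$, and $\hat I_k(x,\dots,x)=(k+3)!\,g\ne0$ in characteristic $0$. $\square$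

To apply Lemma 2 to $\mathcal J=\mathcal K$ we need exactly one thing: that $\mathcal K_0$ and $\mathcal K_1$ consist of consequences of Jacobi.

## 6. With at most one $\circ$, every identity follows from Jacobi

We recall three textbook facts. Let $V=\langle x_1,\dots,x_n\rangle$, let $T=T(V)$ be its tensor algebra (the free associative algebra on the $x_i$), and let $L\subset T$ be the Lie subalgebra generated by the $x_i$. Then $L$ is the free Lie algebra, that is, the only relations among bracket monomials in $T$ are the consequences of antisymmetry and Jacobi. Second, $T=U(L)$ is the universal enveloping algebra of $L$. Third, the Poincaré–Birkhoff–Witt theorem: if $(u_i)$ is an ordered basis of $L$, the ordered products $u_{i_1}\cdots u_{i_l}$, $i_1\le\dots\le i_l$, $l\ge0$, form a basis of $U(L)$.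

**Lemma 3.** $\mathcal K_0=\mathcal N_0$ and $\mathcal K_1=\mathcal N_1$.

*Proof.* Since $\mathcal N\subset\mathcal K$, only the inclusions $\mathcal K_0\subset\mathcal N_0$ and $\mathcal K_1\subset\mathcal N_1$ need proof.

**Step 1: no $\circ$.** This step identifies $E$ on $\mathcal M_0$ with the usual expansion of Lie monomials. Erasing all letters $r$ is injective on $W_0(n)$, and by (3) it turns $E$ on $\mathcal M_0(n)$ into the expansion of bracket monomials in $T$. Its kernel consists of the consequences of Jacobi, because the free Lie algebra embeds in the free associative algebra. So $\mathcal K_0=\mathcal N_0$.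

**Step 2: a normal form for one $\circ$.** This step reduces an element $f\in\mathcal M_1(n)$ modulo $\mathcal N$. In a monomial with exactly one $\circ$, follow the path from the root to the vertex $\circ$: each vertex above it is a bracket whose other argument contains no $\circ$. So up to sign the monomial is
$$\mathrm{ad}_{\ell_1}\cdots\mathrm{ad}_{\ell_m}(u\circ v)$$
with bracket monomials $\ell_i,u,v$. Modulo $\mathcal N$ we have $\mathrm{ad}_{[a,b]}=\mathrm{ad}_a\mathrm{ad}_b-\mathrm{ad}_b\mathrm{ad}_a$, by Jacobi; so we may take every $\ell_i\in\{x_1,\dots,x_n\}$.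

Fix an ordered basis $(u_i)$ of $L$ whose elements are homogeneous in each variable. By Step 1, modulo $\mathcal N$ a bracket monomial $u$ or $v$ may be replaced by a combination of bracket polynomials that represent basis elements $u_i$ in the same variables; we write $u_i$ also for a chosen bracket polynomial representing it. As $\circ$ is symmetric,
$$f\equiv\sum c_{w,i,j}\,\mathrm{ad}_w(u_i\circ u_j)\pmod{\mathcal N}, \tag{6}$$
a finite sum over $i\le j$ and words $w$, where $\mathrm{ad}_w=\mathrm{ad}_{x_{l_1}}\cdots\mathrm{ad}_{x_{l_m}}$ for $w=x_{l_1}\cdots x_{l_m}$; only terms that are multilinear in $x_1,\dots,x_n$ occur.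

**Step 3: translation into a module over $T$.** This step rewrites the equation $E(f)=0$. A word in $W_1(n)$ can be recovered after erasing its letters $r$; what remains is $w_1\,s\,w_2$, which we identify with $w_1\otimes w_2$ in $Q=T\otimes T$. By (3), $\mathrm{ad}_x$ becomes the operation
$$x\cdot(a\otimes b)=xa\otimes b-a\otimes bx\qquad(x\in\{x_1,\dots,x_n\}),$$
and since $T$ is free on the $x_i$, this makes $Q$ a left $T$-module. Moreover $u_i\circ u_j$ becomes $m_{ij}=u_i\otimes u_j+u_j\otimes u_i$. Since $E(\mathcal N)=0$, the assumption $E(f)=0$ reads
$$\sum c_{w,i,j}\;w\cdot m_{ij}=0 . \tag{7}$$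
We must show that all $c_{w,i,j}$ vanish. As a one-variable illustration, if $V=\langle x\rangle$ then $Q=\mathbb F[t_1,t_2]$ and $x$ acts as multiplication by $t_1-t_2$, as in Section 4.

**Step 4: $Q$ is a free $T$-module on the elements $1\otimes b$, $b$ a word.** This step provides coordinates in $Q$. By induction on the length of $w$,
$$w\cdot(1\otimes b)=w\otimes b+(\text{terms whose first factor is shorter than }w).$$
The action raises total degree by $1$ for each letter of $w$. In each total degree the finite family of elements $w\cdot(1\otimes b)$ is therefore triangular with respect to the basis $w\otimes b$, so all the elements $w\cdot(1\otimes b)$ together form a basis of $Q$.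

For $l\ge0$ let $Q_{\ge l}$ be the span of all $w\cdot m$ with $m\in Q$ and $w$ a word of length at least $l$. Expanding $m$ in the above basis shows that $Q_{\ge l}$ has basis $\{w\cdot(1\otimes b): |w|\ge l\}$.

**Step 5: reading an element modulo $Q_{\ge1}$.** This step computes the leading coordinates of an element of $Q$. Let $\pi:Q\to T$ be the linear map $\pi(a\otimes b)=ba$. It kills $Q_{\ge1}$, because
$$\pi\bigl(x\cdot(a\otimes b)\bigr)=b(xa)-(bx)a=0 .$$
Also $\pi(1\otimes b)=b$. By Step 4 every $m\in Q$ is congruent modulo $Q_{\ge1}$ to a unique combination $\sum_b\lambda_b(1\otimes b)$, and applying $\pi$ shows $\pi(m)=\sum_b\lambda_b\,b$. So $\pi$ induces an isomorphism $Q/Q_{\ge1}\cong T$, and the $\lambda_b$ are the coefficients of $\pi(m)$ in the basis of words.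

**Step 6: the elements $\pi(m_{ij})$ are linearly independent.** This step is the place where Poincaré–Birkhoff–Witt enters. For $i\le j$,
$$\pi(m_{ij})=u_ju_i+u_iu_j=2u_iu_j-[u_i,u_j].$$
Here $u_iu_j$ ($i\le j$) is a PBW basis element, and $[u_i,u_j]\in L$ is a combination of the basis elements $u_l$ of length one. As $2\ne0$ in $\mathbb F$, these elements are linearly independent.

**Step 7: all coefficients vanish.** This step lifts the independence from $Q/Q_{\ge1}$ to $Q$. Suppose some $c_{w,i,j}$ in (7) is nonzero, and let $l$ be the smallest length of a word $w$ with this property. Write $m_{ij}\equiv\sum_b\lambda_{ij,b}(1\otimes b)$ modulo $Q_{\ge1}$. If $|w|=l$ then $w\cdot Q_{\ge1}\subset Q_{\ge l+1}$; if $|w|>l$ then $w\cdot m_{ij}\in Q_{\ge l+1}$. So (7) gives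
$$\sum_{|w|=l}\ \sum_b\Bigl(\sum_{i\le j}c_{w,i,j}\lambda_{ij,b}\Bigr)\,w\cdot(1\otimes b)\in Q_{\ge l+1}.$$
By Step 4, $\sum_{i\le j}c_{w,i,j}\lambda_{ij,b}=0$ for every $w$ of length $l$ and every $b$. By Step 5 this says $\sum_{i\le j}c_{w,i,j}\,\pi(m_{ij})=0$, so $c_{w,i,j}=0$ for all $i\le j$ and all $w$ of length $l$, by Step 6. This contradicts the choice of $l$.

Hence all coefficients in (6) are zero and $f\in\mathcal N$. $\square$

## 7. $\mathcal K$ is not finitely generated

**Theorem 1.** For every even $n\ge4$, $\hat I_{n-3}\in\mathcal K(n)$ is not in the operad ideal generated by $\bigoplus_{m\ne n}\mathcal K(m)$. Consequently $\mathcal K$ is not finitely generated.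

*Proof.* **Step 1: independence.** This step compares two ideals. Put $k=n-3$, which is odd and at least $1$. By Lemma 1, $\hat I_k\in\mathcal K(n)$. The multilinear identities of $B^{(k)}$ form an operad ideal. By Lemma 3 the bihomogeneous ideal $\mathcal J=\mathcal K$ satisfies the hypotheses of Lemma 2. So the ideal of identities of $B^{(k)}$ contains $\mathcal K(m)$ for all $m\ne n$, and hence the operad ideal that these generate; but it does not contain $\hat I_k$.

**Step 2: no finite generating set.** This step draws the consequence. If $\mathcal K$ had a finite generating set, then taking arity components would give finitely many generators in arities at most some $D_0$. Choose an even $n\ge4$ with $n>D_0$. All generators lie in $\bigoplus_{m\ne n}\mathcal K(m)$, so $\hat I_{n-3}$ would lie in the ideal generated by it, contrary to Step 1. $\blacksquare$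

The statement about arbitrary, not necessarily multilinear, identities follows. In characteristic $0$ every identity is equivalent to a finite set of multilinear identities, of degrees at most its own. A finite set of identities of mutation algebras is thus equivalent to finitely many elements of $\mathcal K(m)$ with $m\le D_0$ for some $D_0$. For odd $k$ with $k+3>D_0$ the algebra $B^{(k)}$ satisfies them all and fails $I_k$. So no finite set of identities generates all identities of mutation algebras.

## 8. Nilpotency in $s$, and a continuum of varieties

Lemma 2 was stated for ideals other than $\mathcal K$ as well. This gives more, with little extra work.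

**Theorem 2.**

(a) Let $\mathcal J$ be a bihomogeneous operad ideal with $\mathcal J_0,\mathcal J_1\subset\mathcal N$ that contains $\hat I_k$ for infinitely many odd $k$. Then $\mathcal J$ is not finitely generated.

(b) For $e\ge1$ let $\mathcal K^{(e)}$ be the ideal of identities of all $A_{pq}$ such that every product $s a_1 s a_2\cdots a_{e-1}s$ with $a_i\in A$ vanishes, where $s=p-q$. Then $\mathcal K^{(e)}=\mathcal K+\bigoplus_{d\ge e}\mathcal M_d$. It is finitely generated for $e=1$ and not finitely generated for any $e\ge2$.

(c) $\mathcal K_0\oplus\mathcal K_1=\mathcal N_0\oplus\mathcal N_1$, so the only generator needed with at most one $\circ$ is the Jacobi identity. The ideal $\mathcal K$ needs generators with exactly two $\circ$'s in infinitely many arities.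

For example, the condition in (b) for $e=1$ is $s=0$, that is $p=q$; then $x\ast y=xpy-ypx$ is anticommutative. For $e=2$ the condition is $sAs=0$.

*Proof.* **Part (a).** The argument is that of Theorem 1 with $\mathcal J$ in place of $\mathcal K$. For each odd $k$ with $\hat I_k\in\mathcal J$, Lemma 2 says that the ideal of identities of $B^{(k)}$ contains $\mathcal J(m)$ for all $m\neq k+3$ and does not contain $\hat I_k$. So $\hat I_k$ is not in the ideal generated by $\bigoplus_{m\ne k+3}\mathcal J(m)$. A finite generating set of $\mathcal J$ would lie in arities at most some $D_0$; a $k$ as above with $k+3>D_0$, of which there are infinitely many, gives a contradiction.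

**Part (b), the formula for $\mathcal K^{(e)}$.** First we show the inclusion $\supset$. Clearly $\mathcal K\subset\mathcal K^{(e)}$. If $f\in\mathcal M_d$ with $d\ge e$, each word of $E(f)$ contains at least $e$ letters $s$, with at least one variable between consecutive ones. In an algebra of the class, each such word evaluates to a product with a factor $sa_1sa_2\cdots a_{e-1}s$, $a_i\in A$, which is $0$. So $f\in\mathcal K^{(e)}$.

For the inclusion $\subset$ we evaluate in one algebra. Let $X$ be an infinite set of variables. The span of the words with at least $e$ letters $s$ is an ideal of $\mathbb F\langle X,r,s\rangle$; let $A$ be the quotient, with $p=\frac12(r+s)$ and $q=\frac12(r-s)$. It belongs to the class, since $sa_1s\cdots a_{e-1}s$ is a combination of words with at least $e$ letters $s$. Let $f=\sum_df_d\in\mathcal K^{(e)}(n)$. Evaluating at $n$ distinct generators from $X$ gives $\sum_dE(f_d)=0$ in $A$. Here $E(f_d)$ is a combination of words with exactly $d$ letters $s$, and words with fewer than $e$ letters $s$ stay linearly independent in $A$. Hence $E(f_d)=0$, that is $f_d\in\mathcal K_d$, for all $d<e$. So $f\in\mathcal K+\bigoplus_{d\ge e}\mathcal M_d$.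 We also see that $\mathcal K^{(e)}$ is bihomogeneous, with $\mathcal K^{(e)}_d=\mathcal K_d$ for $d<e$.

**Part (b), finite generation.** Here we separate $e=1$ from $e\ge2$. For $e=1$, $\mathcal K^{(1)}=\mathcal K_0\oplus\bigoplus_{d\ge1}\mathcal M_d$. The second summand is the ideal generated by $x_1\circ x_2$, and $\mathcal K_0=\mathcal N_0$ by Lemma 3. So $\mathcal K^{(1)}$ is generated by $x_1\circ x_2$ and the Jacobi element. For $e\ge2$, $\mathcal K^{(e)}$ is bihomogeneous, it contains all $\hat I_k$ ($k$ odd) by Lemma 1, and $\mathcal K^{(e)}_d=\mathcal K_d=\mathcal N_d$ for $d\le1$ by Lemma 3. So (a) applies.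

**Part (c).** The first statement is Lemma 3. For the second we show that a generating set of bihomogeneous elements (each in some $\mathcal K_d(m)$) must contain an element of $\mathcal K_2(n)$ for each even $n\ge4$. Suppose it does not, for some such $n$. Its elements of arity larger than $n$ contribute nothing in arity $n$. Its elements of arity $n$ have $d\ne2$, and in arity $n$ they contribute only the $S_n$-module they span, which has no part in $\mathcal M_2(n)$. So $\hat I_{n-3}\in\mathcal K_2(n)$ would lie in the ideal generated by the elements of arity less than $n$, contrary to Theorem 1. $\blacksquare$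

An algebra is Lie-admissible if its commutator satisfies the Jacobi identity. A variety is the class of all algebras that satisfy a given set of identities.

**Theorem 3.** For a set $S$ of odd positive integers let $\mathcal V_S$ be the variety of Lie-admissible algebras satisfying $I_k$ for all $k\in S$. Every $\mathcal V_S$ contains all mutation algebras, and $S\mapsto\mathcal V_S$ is injective. So there are $2^{\aleph_0}$ varieties between the variety generated by mutation algebras and the variety of Lie-admissible algebras. Moreover, for odd $k$ the $(k+3)$-dimensional nilpotent algebra $B^{(k)}$ satisfies every identity in $\mathcal K(m)$, $m\ne k+3$, but is not in the variety generated by mutation algebras.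

*Proof.* **Step 1: mutation algebras lie in $\mathcal V_S$.** This step checks the defining identities. The Jacobi element lies in $\mathcal K$, and $\hat I_k\in\mathcal K$ by Lemma 1; since $I_k(x)=\hat I_k(x,\dots,x)/(k+3)!$, mutation algebras satisfy $I_k$.

**Step 2: injectivity.** This step uses $B^{(k)}$ to detect whether $k\in S$. Let $k$ be odd. By Lemma 3 we may apply Lemma 2 with $\mathcal J=\mathcal K$. The algebra $B^{(k)}$ is Lie-admissible. For odd $l\ne k$ it satisfies $\hat I_l\in\mathcal K(l+3)$, hence $I_l$. It fails $I_k$. So
$$B^{(k)}\in\mathcal V_S\iff k\notin S,$$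
and $\mathcal V_S$ determines $S$. There are $2^{\aleph_0}$ sets $S$, and each $\mathcal V_S$ lies between the two varieties named.

**Step 3: the algebra $B^{(k)}$.** This step verifies the remaining claims. There are $1+(k+1)+1=k+3$ basis elements. All degrees are positive, degrees add under products, and the top degree is $k+3$; so every product of more than $k+3$ elements is $0$, and $B^{(k)}$ is nilpotent. By Lemma 2 it satisfies every element of $\mathcal K(m)$ for $m\ne k+3$, and it fails $\hat I_k\in\mathcal K(k+3)$, which holds throughout the variety generated by mutation algebras. $\blacksquare$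

## 9. Symmetric generators with two $\circ$'s

The family $\hat I_k$ is complete in the following sense: up to consequences of lower degree it contains all symmetric elements of $\mathcal K_2$. Let $\mathcal J^{<n}$ be the operad ideal generated by $\bigoplus_{m<n}\mathcal K(m)$; it is bihomogeneous because each $\mathcal K(m)$ is the sum of its parts $\mathcal K_d(m)$. Let $\mathcal G(n)=\mathcal K(n)/\mathcal J^{<n}(n)$, and let $\mathcal G_2(n)$ be its $d=2$ part.

**Theorem 4.** The trivial $S_n$-module has multiplicity exactly $1$ in $\mathcal G_2(n)$ if $n\ge4$ is even, where it is spanned by the class of $\hat I_{n-3}$. It has multiplicity $0$ for all other $n$.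

**Definition (coinvariants).** For an $S_n$-module $U$ put $U_{S_n}=U/\langle u-\tau u : u\in U,\ \tau\in S_n\rangle$.

In characteristic $0$ the functor $U\mapsto U_{S_n}$ is exact, and for finite-dimensional $U$ the dimension of $U_{S_n}$ is the multiplicity of the trivial module in $U$ (both follow from averaging over $S_n$). For instance, $\mathcal M(2)_{S_2}$ is one-dimensional: $[x_1,x_2]$ becomes $0$, and $x_1\ast x_2$ and $x_2\ast x_1$ become equal, so that we may write $x\ast x$ for their common class.

*Proof of Theorem 4.* **Step 1: passage to one variable.** This step turns the multiplicity into a question about one-variable polynomials. The group $S_n$ permutes the basis of $\mathcal M(n)$ freely, with one orbit for each bracketing. So setting all $x_i=x$ identifies $\mathcal M(n)_{S_n}$ with the one-variable polynomials of degree $n$. In the same way $W_d(n)_{S_n}$ is the span of the one-variable words. Applying the exact functor of coinvariants to $0\to\mathcal K_2(n)\to\mathcal M_2(n)\to W_2(n)$ shows that $\mathcal K_2(n)_{S_n}$ is the kernel of $E$ on one-variable polynomials of degree $n$ with $d=2$. Also by exactness,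 $\mathcal G_2(n)_{S_n}$ is the quotient of this kernel by the image of $\mathcal J^{<n}_2(n)$.

**Step 2: spanning sets modulo $\mathcal N$.** This step lists all one-variable elements with $d\le2$. Let $P$ be the quotient of the space of one-variable polynomials by the images of all $\mathcal N(n)$. These images are closed under products with arbitrary one-variable polynomials, because $\mathcal N$ is an operad ideal. So $P$ is an algebra with operations $[\,,]$ and $\circ$, it is graded by $d$, and its bracket satisfies Jacobi. As $\mathcal N\subset\mathcal K$, the map $E$ is defined on $P$.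

For $d=0$: $[x,x]=0$, so the part $P_0$ is $\langle x\rangle$. For $d=1$: as in Step 2 of Lemma 3, every monomial is up to sign $\mathrm{ad}_{\ell_1}\cdots\mathrm{ad}_{\ell_m}(u\circ v)$ with $\ell_i,u,v$ of $d=0$, hence multiples of $x$; so $P_1$ is spanned by the $h_m=D^m(x\circ x)$. For $d=2$: consider the outermost operation of a monomial. If it is $\circ$, the numbers of $\circ$'s in its arguments are $0$ and $1$, so the monomial is a multiple of some $x\circ f$ with $f$ of $d=1$. If it is a bracket, the monomial is up to sign and a scalar $[x,h]$ with $h$ of $d=2$, or $[f,f']$ with $f,f'$ of $d=1$. The operator $D$ is a derivation of the bracket, so $D[h_a,h_b]=[h_{a+1},h_b]+[h_a,h_{b+1}]$. By induction on the degree, $P_2$ is spanned by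
$$D^i(x\circ h_m)\ (i,m\ge0)\qquad\text{and}\qquad[h_a,h_b]\ (a<b).$$

**Step 3: the codes.** This step computes $E$ on these elements. The code of $D^i(x\circ h_m)$ is given by (4). The code of $h_a$ is $2t_1t_2(t_1-t_2)^a$. In $E(h_a)\,r\,E(h_b)$ the last block of the first factor merges with the first block of the second factor, which gives $2t_1t_2\alpha^a\cdot2t_2t_3\beta^b$. So
$$[h_a,h_b]\ \mapsto\ 4t_1t_2^2t_3\,(\alpha^a\beta^b-\alpha^b\beta^a).$$
A combination $\sum c_{i,m}D^i(x\circ h_m)+\sum_{a<b}e_{a,b}[h_a,h_b]$ therefore has code
$$2t_1t_2t_3\Bigl[\sum c_{i,m}\,\sigma^i(\alpha^m+\beta^m)+2t_2\sum_{a<b}e_{a,b}(\alpha^a\beta^b-\alpha^b\beta^a)\Bigr].$$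
Since $t_1=t_2+\alpha$ and $t_3=t_2-\beta$, the elements $t_2,\alpha,\beta$ are algebraically independent. Comparing powers of $t_2$ in the bracket, the code is $0$ if and only if both sums vanish. The polynomials $\alpha^a\beta^b-\alpha^b\beta^a$ with $a<b$ are linearly independent. So the combination lies in the kernel if and only if all $e_{a,b}=0$ and $\sum c_{i,m}\sigma^i(\alpha^m+\beta^m)=0$.

**Step 4: the kernel modulo $\mathcal N$ is spanned by the $D^iI_k$, $k$ odd, $i\ge0$.** This step uses $I_k$ to eliminate odd $m$. For odd $k$ we have $I_k=x\circ h_k+\sum_{j\ge1}c_jD^j(x\circ h_{k-j})$ with scalars $c_j$. So for $m$ odd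
$$D^i(x\circ h_m)=D^iI_m-\sum_{j\ge1}c_jD^{i+j}(x\circ h_{m-j}).$$
By induction on $m$, modulo the span of all $D^iI_k$, every $D^i(x\circ h_m)$ is a combination of elements $D^{i'}(x\circ h_{m'})$ with $m'$ even. Each $D^iI_k$ lies in the kernel, by Lemma 1. It remains to see that no nonzero combination of the $\sigma^i(\alpha^m+\beta^m)$ with $m$ even vanishes. It is enough to consider one total degree $i+m$. In a nontrivial relation let $i$ be the smallest exponent of $\sigma$ whose coefficient $c$ is nonzero. Divide by $\sigma^i$ and set $\beta=-\alpha$, so that $\sigma=0$. Only one term is left, and as $m$ is even it is $c(\alpha^m+(-\alpha)^m)=2c\,\alpha^m$. This would have to be $0$, a contradiction.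

**Step 5: consequences of lower degree.** This step determines $\mathcal G_2(n)_{S_n}$ for $n\ge4$. The Jacobi element lies in $\mathcal K(3)$, so $\mathcal N(n)\subset\mathcal J^{<n}(n)$. Let $i\ge1$ and $k+3+i=n$. The element $\mathrm{ad}_{x_{n}}\cdots\mathrm{ad}_{x_{k+4}}\hat I_k(x_1,\dots,x_{k+3})$ lies in $\mathcal J^{<n}_2(n)$, and setting all variables equal to $x$ turns it into $(k+3)!\,D^iI_k$. So by Step 4 only $i=0$ can contribute: $\mathcal G_2(n)_{S_n}$ is spanned by the class of $I_{n-3}$ if $n$ is even, and it is $0$ if $n$ is odd. Hence the multiplicity is at most $1$ for $n$ even, and $0$ for $n$ odd.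

For $n\ge4$ even, Theorem 1 gives $\hat I_{n-3}\notin\mathcal J^{<n}$. Since $\hat I_{n-3}$ is $S_n$-invariant, its nonzero class spans a trivial submodule of $\mathcal G_2(n)$. So the multiplicity is exactly $1$.

**Step 6: degrees $n\le3$.** This step treats the remaining cases. Here $\mathcal N_2(n)=0$, since $\mathcal N(n)=0$ for $n\le2$ and $\mathcal N(3)$ is spanned by the Jacobi element, which has $d=0$. So Step 4 describes the kernel itself. Its elements $D^iI_k$ have degree at least $4$, so $\mathcal K_2(n)_{S_n}=0$ for $n\le3$, and the multiplicity is $0$. $\blacksquare$
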